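# Weak Lefschetz maps on barycentric subdivisions: a parity in the dimension

## 1. Subdivided graphs

Let $\Gamma$ be a finite graph with at least one edge. Put a new vertex in the middle of every edge. The result is the subdivided graph $\mathrm{sd}(\Gamma)$: its vertices are the vertices $v$ and the edges $e$ of $\Gamma$, and $v$ is joined to $e$ when $v\in e$. Let $k$ be an infinite field. Attach a variable $x_w$ to each vertex $w$ of $\mathrm{sd}(\Gamma)$ and let
$$R=k[x_w]/(x_wx_{w'}:\ w\ne w' \text{ not joined in } \mathrm{sd}(\Gamma)).$$
Since $\mathrm{sd}(\Gamma)$ has no triangles, the monomials that survive are exactly $1$, the powers of a single variable, and the monomials $x_v^ix_e^j$ with $v\in e$. The ring $R$ has Krull dimension $2$. So we divide by two linear forms to get a finite-dimensional algebra $A$, and ask how a third linear form $\omega$ multiplies on $A$.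

**Proposition 1.** There are linear forms $\theta_1,\theta_2,\omega$ in $R$ such that $A=R/(\theta_1,\theta_2)$ is finite-dimensional, $\omega:A_0\to A_1$ is injective, and $\omega:A_i\to A_{i+1}$ is surjective for all $i\ge1$.

*Proof.* Choose distinct scalars $t_w\in k$, one for each vertex $w$ of $\mathrm{sd}(\Gamma)$, and put
$$\theta_1=\sum_w x_w,\qquad \theta_2=\sum_w t_wx_w,\qquad \omega=\sum_w t_w^2x_w .$$

**Step 1: $A$ is finite-dimensional.** We show $A_3=0$. Let $v\in e$. No third variable multiplies $x_vx_e$ to something nonzero, so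
$$x_vx_e\theta_1=x_v^2x_e+x_vx_e^2,\qquad x_vx_e\theta_2=t_vx_v^2x_e+t_ex_vx_e^2 .$$
Both vanish in $A$, and $t_v\neq t_e$, so $x_v^2x_e=x_vx_e^2=0$ in $A$. Next, $x_e^2\theta_1$ is $x_e^3$ plus monomials already known to vanish, so $x_e^3=0$; likewise $x_v^3=0$.

**Step 2: surjectivity.** We show that $B=R/(\theta_1,\theta_2,\omega)$ has $B_2=0$. Then $B_{i+1}=0$ for all $i\ge1$, which is the claim, since $B=A/\omega A$. Let $e=\{a,b\}$ be an edge. The three products $x_e\theta_1,x_e\theta_2,x_e\omega$ are combinations of the three monomials $x_ex_a,x_ex_b,x_e^2$, and the coefficient matrix is a Vandermonde matrix in the distinct numbers $t_a,t_b,t_e$. So the three monomials vanish in $B$. Finally $x_v\theta_1=x_v^2+\sum_{e\ni v}x_vx_e$, so $x_v^2=0$ in $B$ as well.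

**Step 3: injectivity in degree $0$.** We need $\omega\notin\langle\theta_1,\theta_2\rangle$. The graph $\mathrm{sd}(\Gamma)$ has at least three vertices, and on at least three distinct points the functions $1,t,t^2$ are linearly independent. $\square$

So for graphs every multiplication map has full rank. Step 2 works from the top down: first the monomials containing the middle of an edge, where three forms face exactly three monomials, and then those that remain. What changes when edges become triangles, tetrahedra, and so on? To ask this properly we need the general definitions.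

## 2. Stanley–Reisner rings, Cohen–Macaulay complexes, and the problem

Let $\Delta$ be a finite simplicial complex of dimension $d-1$, with $d\ge 1$ unless said otherwise, on the vertex set $[n]$.

**Stanley–Reisner ring.** $k[\Delta]=k[x_1,\dots,x_n]/I_\Delta$, where $I_\Delta$ is generated by the monomials $x_{i_1}\cdots x_{i_r}$ with $\{i_1,\dots,i_r\}\notin\Delta$. A basis consists of the monomials whose support is a face. Write $x_F=\prod_{v\in F}x_v$, $2^F$ for the full simplex on $F$, and $\partial F$ for its boundary, whose faces are the proper subsets of $F$.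

**Barycentric subdivision.** The vertices of $\mathrm{sd}(\Delta)$ are the nonempty faces of $\Delta$, and its faces are the chains $F_1\subsetneq\dots\subsetneq F_r$ of nonempty faces. It again has dimension $d-1$. For a graph it is the subdivided graph of Section 1.

**Linear system of parameters.** A (maximal) l.s.o.p. for $k[\Delta]$ is a sequence $\Theta=(\theta_1,\dots,\theta_d)$ of linear forms such that $k[\Delta]/\Theta$ is finite-dimensional. More generally, an l.s.o.p. of a finitely generated graded module $M$ of dimension $r$ over a standard graded polynomial ring $S$ is a sequence of $r$ linear forms with $M/\Theta M$ finite-dimensional.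

**$h$-numbers.** If $M$ has dimension $r$, its $h$-numbers are defined by $(1-s)^r\,\mathrm{Hilb}(M)=\sum_i h_is^i$. For $M=k[\Gamma]$ with $\dim\Gamma=e-1$, counting monomials by their support gives
$$\mathrm{Hilb}(k[\Gamma])=\sum_{F\in\Gamma}\Big(\frac{s}{1-s}\Big)^{|F|},\qquad \sum_i h_i(\Gamma)s^i=\sum_{j=0}^{e}f_{j-1}s^j(1-s)^{e-j},\tag{1}$$
where $f_{j-1}$ is the number of faces of size $j$. In particular $h_i(\Gamma)=0$ for $i>e$. For $e=3$,
$$h_0=1,\quad h_1=f_0-3,\quad h_2=f_1-2f_0+3,\quad h_3=f_2-f_1+f_0-1.\tag{2}$$

**Cohen–Macaulay.** $M$ is Cohen–Macaulay (CM) if its depth equals its dimension, and $\Delta$ is CM over $k$ if $k[\Delta]$ is. We use these textbook facts.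

* **(F1)** If $M$ is CM of dimension $r$, every l.s.o.p. $\Theta$ is $M$-regular. Hence $\dim_k(M/\Theta M)_i=h_i$ for every $\Theta$. The Koszul homology $H_1(\Theta;M)=\mathrm{Tor}_1^{k[\Theta]}(M,k)$ vanishes, so an exact sequence $0\to M''\to M'\to M\to0$ remains exact after dividing each term by $\Theta$.
* **(F2)** If $M$ is CM of dimension $r$, every nonzero submodule of $M$ has dimension $r$.
* **(F3)** Depth lemma: for $0\to M''\to M'\to M\to0$ exact (zero modules having depth $\infty$), $\operatorname{depth}M''\ge\min(\operatorname{depth}M',\operatorname{depth}M+1)$ and $\operatorname{depth}M\ge\min(\operatorname{depth}M''-1,\operatorname{depth}M')$.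
* **(F4)** Let $P$ be a polynomial ring in $e$ variables and $M\ne 0$ a finitely generated graded $P$-module of dimension $e$. Then $M$ is CM iff it is free over $P$.
* **(F5)** Cohen–Macaulayness over $k$ depends only on the geometric realization (Munkres, *Topological results in combinatorics*, Michigan Math. J. 31 (1984)). So if $\Delta$ is CM, then $\mathrm{sd}(\Delta)$ is CM.
* **(F6)** Shellable complexes are CM over every field.

As an example, two disjoint edges have $f=(4,2)$ and, by (1), $h=(1,2,-1)$. By (F1) the $h$-numbers of a CM complex are dimensions, so this graph is not CM.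

**Lemma 2 (face criterion).** Let $\dim\Gamma\le e-1$ and let $\Theta$ consist of $e$ linear forms. Then $k[\Gamma]/\Theta$ is finite-dimensional iff, for every face $F$, the $e\times|F|$ matrix of coefficients of $\Theta$ at the variables $x_v$, $v\in F$, has rank $|F|$. If $k$ is infinite, these $\Theta$ form a nonempty Zariski open set.

*Proof.* By the Nullstellensatz, $k[\Gamma]/\Theta$ is finite-dimensional iff $I_\Gamma+(\Theta)$ has only the zero $0$ over $\bar k$. The zero set of $I_\Gamma$ is the union of the coordinate subspaces $\bar k^F$, $F\in\Gamma$. On $\bar k^F$ the forms have only the zero $0$ iff their matrix has rank $|F|$. Rank conditions of this kind are open, and $\theta_i=\sum_vt_v^{i-1}x_v$ with distinct $t_v$ satisfies them by Vandermonde. $\square$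

**Lemma 3 (gluing).** If $\Delta',\Delta''$ are CM of dimension $d-1$ and $\Delta'\cap\Delta''$ is CM of dimension $d-1$ or $d-2$, then $\Delta'\cup\Delta''$ is CM.

*Proof.* The sequence $0\to k[\Delta'\cup\Delta'']\to k[\Delta']\oplus k[\Delta'']\to k[\Delta'\cap\Delta'']\to0$, whose last map is the difference, is exact, as one sees monomial by monomial. The middle has depth $d$ and the right end has depth at least $d-1$. By (F3) the left end has depth at least $d$, which is its dimension. $\square$

**Weak Lefschetz.** The $(d-1)$-dimensional complex $\Delta$ is weak Lefschetz over $k$ if there are an l.s.o.p. $\Theta$ for $k[\Delta]$ and $\omega\in(k[\Delta]/\Theta)_1$ such that all maps $\omega:(k[\Delta]/\Theta)_i\to(k[\Delta]/\Theta)_{i+1}$ have full rank, i.e. are injective or surjective.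

The problem, from Martina Kubitzke and Eran Nevo, "The Lefschetz property for barycentric subdivisions of shellable complexes", arXiv:0712.1560 (2007), is to prove or disprove the following: *if $k$ is infinite and $\Delta$ is CM over $k$, then $\mathrm{sd}(\Delta)$ is weak Lefschetz over $k$.* Proposition 1 says yes for $d=2$. For $d=1$, $\Delta$ is a set of points, $\mathrm{sd}(\Delta)=\Delta$, and $h=(1,n-1)$; only $A_0\to A_1$ matters, and it is injective if $\omega\ne0$ in $A_1$, and surjective if $A_1=0$.

## 3. Triangles: the middle degree resists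

Let $d=3$ and run Step 2 of Proposition 1 again, with four linear forms $\theta_1,\theta_2,\theta_3,\omega$. Start with a triangle $F$. In degree $2$ the monomials containing $x_F$ are $x_Fx_w$, where $w$ is a vertex, an edge or $F$ itself: seven monomials. Multiplying $x_F$ by the four forms gives four relations. Four relations cannot kill seven monomials, and the top-down argument for $A_1\to A_2$ stops there. (One degree higher it can be completed; see Section 10.)

No repair can make $A_1\to A_2$ surjective for all $\Delta$, and none can make it injective for all $\Delta$: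

* For $\Delta=2^{\{a,b,c\}}$, $\mathrm{sd}(\Delta)$ has $f=(7,12,6)$, so $h=(1,4,1)$ by (2). With $\dim A_1=4$ and $\dim A_2=1$, injectivity is impossible.
* Let $\Delta_1=\partial\{a,b,c,p\}\cup\partial\{a,b,c,q\}$, two tetrahedron boundaries sharing the triangle $abc$. Section 4 checks that it is CM and that $h(\mathrm{sd}\,\Delta_1)=(1,18,21,2)$. Surjectivity is impossible.

The hope that remains is that for each $\Delta$ one of the two holds. But CM complexes can be glued, and here we have one piece that forbids surjectivity and another whose dimensions drop. We put them into one complex.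

## 4. A triangle attached to two tetrahedra

Let $\Delta=\Delta_1\cup2^{\{a,b,v\}}$ with $v$ a new vertex.

**Theorem 4.** $\Delta$ is CM over every field. For every field $k$, every l.s.o.p. $\Theta$ of $k[\mathrm{sd}\,\Delta]$ and every linear form $\omega$, the map $\omega:A_1\to A_2$ on $A=k[\mathrm{sd}\,\Delta]/\Theta$ is neither injective nor surjective. So $\mathrm{sd}(\Delta)$ is not weak Lefschetz over any field, and the assertion of the problem is false.

*Proof.*

**Step 1: $\Delta_1$ and $\Delta$ are CM.** We glue twice. The ring of a tetrahedron boundary is a polynomial ring modulo one monomial, a hypersurface, hence CM. The two boundaries meet in the full triangle $2^{\{a,b,c\}}$, whose ring is a polynomial ring, so $\Delta_1$ is CM by Lemma 3. The triangle $2^{\{a,b,v\}}$ meets $\Delta_1$ in the full edge $2^{\{a,b\}}$, which has dimension $1=d-2$. So $\Delta$ is CM by Lemma 3. By (F5) both subdivisions are CM.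

**Step 2: the $h$-vectors.** We need the sizes of the spaces. In a $2$-dimensional complex with $f=(f_0,f_1,f_2)$, each edge contains $2$ vertices, and each triangle contains $3$ vertices and $3$ edges and supports $6$ complete flags. So the subdivision has $f$-vector $(f_0+f_1+f_2,\ 2f_1+6f_2,\ 6f_2)$. With (2):

* $\Delta_1$ has $f=(5,9,7)$, $\mathrm{sd}\,\Delta_1$ has $f=(21,60,42)$, and $h=(1,18,21,2)$.
* $\Delta$ has $f=(6,11,8)$, $\mathrm{sd}\,\Delta$ has $f=(25,70,48)$, and $h=(1,22,23,2)$.

**Step 3: split $A$ into a subspace and a quotient.** Let $R=k[\mathrm{sd}\,\Delta]$, $R_1=k[\mathrm{sd}\,\Delta_1]$ and $I=\ker(R\to R_1)$. Since $R_1/\Theta R_1$ is a quotient of $R/\Theta R$, it is finite-dimensional; $R_1$ has dimension $3$, so $\Theta$ is an l.s.o.p. of $R_1$. By (F1) applied to the CM module $R_1$, with $A^{(1)}=R_1/\Theta R_1$ there is an exact sequence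
$$0\to I/\Theta I\to A\to A^{(1)}\to0,\tag{3}$$
compatible with multiplication by $\omega$. By (F1) again,
$$\dim(I/\Theta I)_1=22-18=4,\qquad\dim(I/\Theta I)_2=23-21=2.$$

**Step 4: both properties fail.** The map $\omega$ sends the $4$-dimensional subspace $(I/\Theta I)_1$ of $A_1$ into the $2$-dimensional space $(I/\Theta I)_2$, so it is not injective. If $\omega:A_1\to A_2$ were surjective, so would be $\omega:A^{(1)}_1\to A^{(1)}_2$, from dimension $18$ onto dimension $21$. $\square$

## 5. Which dimensions fail

We now have $d=1,2$ positive and $d=3$ negative. The full answer is a parity.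

**Theorem A.** Let $k$ be infinite, $\dim\Delta=d-1$, and $\Delta$ CM over $k$. For $(\Theta,\omega)$ in a nonempty Zariski open set, with $A=k[\mathrm{sd}\,\Delta]/\Theta$:

1. $\omega^{d-1-2i}:A_i\to A_{d-1-i}$ is injective for $0\le i\le\lfloor\frac{d-1}2\rfloor$. In particular $\omega:A_i\to A_{i+1}$ is injective for $i\le\lfloor d/2\rfloor-1$.
2. $\omega:A_i\to A_{i+1}$ is surjective for $i\ge\lceil d/2\rceil$. (This part needs no CM hypothesis.)

Hence if $d$ is even, or $d=1$, then $\mathrm{sd}(\Delta)$ is weak Lefschetz. If $d$ is odd, all maps except possibly $A_{(d-1)/2}\to A_{(d+1)/2}$ have full rank.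

**Theorem B.** For every odd $d=2m+1\ge3$ there is a $(d-1)$-dimensional complex $\Delta$, CM over every field, such that for every field, every l.s.o.p. $\Theta$ of $k[\mathrm{sd}\,\Delta]$ and every $\omega$, the map $\omega:A_m\to A_{m+1}$ is neither injective nor surjective. The kernel and cokernel can simultaneously be made arbitrarily large.

Together: for infinite $k$, the assertion of the problem, restricted to $(d-1)$-dimensional complexes, is true iff $d=1$ or $d$ is even.

The "in particular" and "hence" in Theorem A are arithmetic. If $i\le\lfloor d/2\rfloor-1$, then $d-1-2i\ge1$, and an injective power $\omega^{d-1-2i}$ has an injective first factor $\omega:A_i\to A_{i+1}$. If $d$ is even, the ranges $i\le d/2-1$ and $i\ge d/2$ cover everything. If $d$ is odd, $i\le\frac{d-3}2$ and $i\ge\frac{d+1}2$ leave out only $i=\frac{d-1}2$. If $d=1$, the one map left is $A_0\to A_1$, which has full rank for general $\omega$.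

## 6. Eulerian numbers and the counterexamples for odd $d\ge3$

Let $A(n,i)$ be the number of permutations in $S_n$ with $i$ descents ($n\ge1$, and $A(n,i)=0$ outside $0\le i\le n-1$), $A_n(s)=\sum_iA(n,i)s^i$, and $D_n(i)=A(n,i)-A(n,i-1)$. For instance $A_2=1+s$, $A_3=1+4s+s^2$, $A_4=1+11s+11s^2+s^3$.

**Lemma 5.**

* (a) $A(n,i)=A(n,n-1-i)$, and $A(n,i)=(i+1)A(n-1,i)+(n-i)A(n-1,i-1)$ for $n\ge2$.
* (b) For $|F|=n\ge1$, $\mathrm{Hilb}(k[\mathrm{sd}\,2^F])=A_n(s)/(1-s)^n$.
* (c) $D_n(j)>0$ for $0\le j\le\frac{n-1}2$.

*Proof.* (a) Reversing a word exchanges descents and ascents, which gives the symmetry. For the recursion, insert the letter $n$ into a word of length $n-1$ with $c$ descents. Of the $n$ slots, the $c$ descents and the end keep the number of descents; the other $n-c-1$ slots raise it by one. Count the words obtained with $i$ descents: $c=i$ contributes the factor $i+1$, and $c=i-1$ the factor $n-i$.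

(b) A monomial of degree $q$ in $k[\mathrm{sd}\,2^F]$ is a multichain $\sigma_1\subseteq\dots\subseteq\sigma_q$ of nonempty subsets of $F$. Encode it by $g:F\to\{1,\dots,q+1\}$, where $g(v)$ is the least $j$ with $v\in\sigma_j$, or $q+1$ if there is none; then $\sigma_j=\{v:g(v)\le j\}$. All sets are nonempty iff (for $q\ge1$) $g$ takes the value $1$. So there are $(q+1)^n-q^n$ monomials, which is also right for $q=0$. Hence
$$\mathrm{Hilb}(k[\mathrm{sd}\,2^F])=\sum_{q\ge0}\big((q+1)^n-q^n\big)s^q=(1-s)\sum_{q\ge0}(q+1)^ns^q .$$
Put $P_n(s)=(1-s)^{n+1}\sum_q(q+1)^ns^q$. Then $P_1=1=A_1$. For $n\ge2$, $\sum_q(q+1)^ns^q=\frac{d}{ds}\big(s\,P_{n-1}/(1-s)^{n}\big)$ gives $P_n=(1-s)(sP_{n-1})'+nsP_{n-1}$. If $p_i$ are the coefficients of $P_{n-1}$, the coefficient of $s^i$ on the right is $(i+1)p_i-ip_{i-1}+np_{i-1}=(i+1)p_i+(n-i)p_{i-1}$. This is the recursion of (a), so $P_n=A_n$ for all $n\ge 1$.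

(c) From (a),
$$D_n(i+1)=(i+2)D_{n-1}(i+1)+(n-i)D_{n-1}(i):$$
on both sides $A(n-1,i+1)$ has coefficient $i+2$, $A(n-1,i)$ has coefficient $n-2i-2$, and $A(n-1,i-1)$ has coefficient $-(n-i)$. Now induct on $n$. We have $D_n(0)=1$. Let $j=i+1\ge1$ with $j\le\frac{n-1}2$. Then $i\le\frac{n-3}2$, so $D_{n-1}(i)>0$ by induction, with a positive coefficient. If $i+1\le\frac{n-2}2$, then $D_{n-1}(i+1)>0$ by induction. Otherwise $n-1=2(i+1)$, and the symmetry $A(n-1,i+1)=A(n-1,i)$ gives $D_{n-1}(i+1)=0$. In both cases $D_n(j)>0$. $\square$

*Proof of Theorem B.* The plan of Section 4 stays: a large part $\Delta_1$ whose $h$-numbers rise in the middle, and attached simplices whose contribution drops there.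

**Step 1: the complex.** Let $\Delta_1$ be the $(d-1)$-skeleton of the simplex on $[n]$, $n\ge d$. Its facets are the $d$-subsets of $[n]$; order them lexicographically ($E$ before $F$ if the least element of their symmetric difference lies in $E$). This is a shelling: if $E$ comes before $F$, let $u$ be that least element and pick $v\in F\setminus E$, so $v>u$. Then $(F\setminus v)\cup u$ also comes before $F$, and $E\cap F\subset F\setminus v=F\cap\big((F\setminus v)\cup u\big)$. So $\Delta_1$ is CM by (F6). Fix $G\subset[n]$ with $|G|=d-1$, and for $N\ge1$ let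
$$\Delta=\Delta_1\cup\bigcup_{l=1}^N2^{G\cup\{v_l\}}$$
with new vertices $v_l$. Each new simplex meets the previous complex in $2^G$, of dimension $d-2$, so $\Delta$ is CM by Lemma 3. By (F5) the subdivisions are CM.

**Step 2: the contribution of the attached simplices.** We compute $I=\ker(k[\mathrm{sd}\,\Delta]\to k[\mathrm{sd}\,\Delta_1])$. It is spanned by the monomials whose support, a chain, contains a face outside $\Delta_1$, that is, a face containing some $v_l$. Then the maximum of the chain contains $v_l$, and the whole chain lies in $2^{G\cup v_l}$ but not in $2^G$. By Lemma 5(b),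
$$\mathrm{Hilb}(I)=N\Big(\frac{A_d(s)}{(1-s)^d}-\frac{A_{d-1}(s)}{(1-s)^{d-1}}\Big).$$
As in Step 3 of Theorem 4, for any l.s.o.p. $\Theta$ the sequence (3) is exact, and $\dim(I/\Theta I)_i=h_i(\mathrm{sd}\,\Delta)-h_i(\mathrm{sd}\,\Delta_1)$ is the coefficient of $s^i$ in $(1-s)^d\,\mathrm{Hilb}(I)$, namely $Nb_i$ with
$$b_i=A(d,i)-A(d-1,i)+A(d-1,i-1).\tag{4}$$
(For $d=3$: $b_1=4$, $b_2=2$, the numbers of Section 4.)

**Step 3: not injective.** We show $b_m>b_{m+1}$. Here $d-1=2m$ and $A(2m,m)=A(2m,m-1)$. So (4) gives $b_m=A(d,m)$ and $b_{m+1}=A(d,m+1)+A(2m,m)-A(2m,m+1)$. By Lemma 5(a),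
$$A(d,m)=(m+1)A(2m,m)+(m+1)A(2m,m-1)=(2m+2)A(2m,m),$$
$$A(d,m+1)=(m+2)A(2m,m+1)+mA(2m,m).$$
Hence
$$b_m-b_{m+1}=(m+1)\big(A(2m,m)-A(2m,m+1)\big)=(m+1)\big(A(2m,m-1)-A(2m,m-2)\big)=(m+1)D_{2m}(m-1)>0,$$
where the second equality is symmetry and positivity is Lemma 5(c). Since $\omega$ maps $(I/\Theta I)_m$ into $(I/\Theta I)_{m+1}$, the kernel of $\omega:A_m\to A_{m+1}$ has dimension at least $N(b_m-b_{m+1})\ge N$.

**Step 4: not surjective.** We show that the $h$-numbers of $\mathrm{sd}\,\Delta_1$ rise from $m$ to $m+1$. Group the monomials of $k[\mathrm{sd}\,\Delta_1]$ by the maximum $\sigma$ of their support. For $\sigma\ne\emptyset$ they are $x_\sigma$ times the monomials of $k[\mathrm{sd}\,2^\sigma]$. So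
$$\sum_ih_i(\mathrm{sd}\,\Delta_1)s^i=(1-s)^d+\sum_{j=1}^d\binom nj\,sA_j(s)(1-s)^{d-j}.$$
Only the term $j=d$ has order $n^d$, and it contributes $\binom nd\big(A(d,m)-A(d,m-1)\big)$ to $h_{m+1}-h_m$. Hence $h_{m+1}-h_m=\binom ndD_d(m)+O(n^{d-1})\to\infty$ as $n\to\infty$, since $D_d(m)>0$ by Lemma 5(c) ($m=\frac{d-1}2$). The cokernel of $\omega:A_m\to A_{m+1}$ maps onto that of $A^{(1)}_m\to A^{(1)}_{m+1}$, so its dimension is at least $h_{m+1}(\mathrm{sd}\,\Delta_1)-h_m(\mathrm{sd}\,\Delta_1)$.

The numbers $N$ and $n$ are chosen independently, so kernel and cokernel can both be made as large as we like. $\square$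

## 7. General linear forms and a multiplicity test

From now on $k$ is infinite. To prove Theorem A we cut $\mathrm{sd}(\Delta)$ into pieces $\mathrm{sd}(2^F)$; since $\mathrm{sd}(2^F)$ is a cone over $\mathrm{sd}(\partial F)$, the basic input is multiplication on $\mathrm{sd}(\partial F)$. Different pieces must be served by the same $\Theta$ and $\omega$, so we need openness.

"General" means: in some nonempty Zariski open subset of the relevant affine space of tuples of linear forms. As $k$ is infinite, finite intersections of such sets are nonempty, and the preimage of such a set under a surjective linear map is again such a set.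

**Lemma 6 (openness).** Let $S$ be a polynomial ring, $M$ a finitely generated graded CM $S$-module of dimension $r$, and $i,c\ge0$. The set of $(\Theta,\omega)\in S_1^{r+1}$ such that $\Theta$ is an l.s.o.p. of $M$ and $\omega^c:(M/\Theta M)_i\to(M/\Theta M)_{i+c}$ is surjective is open. The same holds with "injective".

*Proof.* Let $j_0$ be larger than all degrees of a finite generating set of $M$, and so large that $h_l=0$ for $l\ge j_0$. If $\Theta M_{j_0-1}=M_{j_0}$, then $M_l=S_{l-j_0}M_{j_0}=\Theta M_{l-1}$ for all $l\ge j_0$, so $\Theta$ is an l.s.o.p. Conversely, for an l.s.o.p., $\dim(M/\Theta M)_{j_0}=h_{j_0}=0$ by (F1). So being an l.s.o.p. is the condition $\Theta M_{j_0-1}=M_{j_0}$. With $j=i+c$, surjectivity says $\Theta M_{j-1}+\omega^cM_i=M_j$. For an l.s.o.p., the image of $\omega^c$ has dimension $\dim(\Theta M_{j-1}+\omega^cM_i)-(\dim M_j-h_j)$, and injectivity says that this is at least $h_i$. All three are lower bounds for the rank of a matrix whose entries are polynomials in the coefficients of $(\Theta,\omega)$, hence open. $\square$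

So one good pair implies that general pairs are good.

**SL complexes.** A complex $\Gamma$ of dimension $e-1$ ($e\ge0$) is **SL** if $k[\Gamma]$ is CM and for some (hence general) $(\Theta,\omega)$ the maps $\omega^{e-2i}:A_i\to A_{e-i}$, $0\le i\le e/2$, are bijective, where $A=k[\Gamma]/\Theta$. For example, let $\Gamma=\partial V$ with $|V|=q\ge2$. Then $k[\Gamma]=k[x_1,\dots,x_q]/(x_1\cdots x_q)$ is CM and $e=q-1$. With $\Theta=(x_i-x_q)_{i<q}$ we get $A=k[y]/(y^q)$, and $\omega=y$ works.

**Lemma 7 (multiplicity test).** Let $\Theta$ be an l.s.o.p. of $k[\Gamma]$, $\dim\Gamma=e-1$. Then $\dim_kk[\Gamma]/\Theta\ge f_{e-1}(\Gamma)$, with equality iff $k[\Gamma]$ is CM.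

*Proof.* $k[\Gamma]$ is a finitely generated graded module over the polynomial ring $P=k[\Theta]$ in $e$ variables, minimally generated by $N=\dim k[\Gamma]/\Theta$ elements. Its rank over $P$ is the coefficient of $(1-s)^{-e}$ in the expansion of its Hilbert series at $s=1$, which by (1) is $f_{e-1}(\Gamma)$. So $N\ge f_{e-1}(\Gamma)$. If equality holds, the kernel of the surjection from a free module of rank $N$ onto $k[\Gamma]$ has rank $0$ and is torsion-free, so it is $0$; then $k[\Gamma]$ is free, hence CM by (F4). Conversely, if $k[\Gamma]$ is CM, it is free over $P$ by (F4) and $N$ equals the rank. $\square$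

## 8. Contracting an edge

The plan is to reduce $\mathrm{sd}(\partial F)$ to boundaries of simplices by contracting edges. Let $\{a,b\}$ be an edge of $\Gamma$, and let $F$ denote sets of vertices containing neither $a$ nor $b$. Consider the condition

(LC) if $F\cup a\in\Gamma$ and $F\cup b\in\Gamma$, then $F\cup\{a,b\}\in\Gamma$.

Let $L=\mathrm{lk}\{a,b\}=\{F:F\cup\{a,b\}\in\Gamma\}$. The **contraction** $\Gamma'$ has as faces the $F\in\Gamma$, and the $F\cup z$ such that $F\cup a\in\Gamma$ or $F\cup b\in\Gamma$, with $z$ a new vertex.

For example, in the $4$-cycle with edges $ab,bc,cd,da$ the edge $\{a,b\}$ satisfies (LC): the only $F$ with both $F\cup a$ and $F\cup b$ faces is $\emptyset$. The contraction is the triangle boundary on $z,c,d$, and $L=\{\emptyset\}$. In the triangle boundary on $a,b,c$, (LC) fails for $F=\{c\}$.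

**Lemma 8.** Let $\dim\Gamma=e-1$ with $e\ge2$, and let the edge $\{a,b\}$ satisfy (LC). If $\Gamma'$ is SL of dimension $e-1$ and $L$ is SL of dimension $e-3$, then $\Gamma$ is SL.

*Proof.* We connect $k[\Gamma]$ with a ring built from $k[\Gamma']$ and $k[L]$ by a one-parameter family. Let $S=k[z,y,x_v:v\ne a,b]$. For $t\in k$ let $J_t\subset S$ be generated by

* $x_F$ for $F\notin\Gamma$;
* $(tz-y)x_F$ for $F\cup a\notin\Gamma$;
* $yx_F$ for $F\cup b\notin\Gamma$;
* $zx_F$ for $F\cup a\notin\Gamma$ and $F\cup b\notin\Gamma$.

**Step 1: for $t\ne0$, $S/J_t\cong k[\Gamma]$.** The substitution $x_a\mapsto tz-y$, $x_b\mapsto y$ is an invertible linear change of variables. The ideal $I_\Gamma$ is generated by $x_F$, $x_ax_F$, $x_bx_F$, $x_ax_bx_F$ for the respective nonfaces. If $F\cup\{a,b\}\notin\Gamma$, then by (LC) $F\cup a\notin\Gamma$ or $F\cup b\notin\Gamma$, so the last type is redundant. The first three types go to the first three families of $J_t$. The fourth family is redundant, because $tzx_F=(tz-y)x_F+yx_F$ and $t\neq 0$.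

**Step 2: for $t=0$ the ring splits into contraction and link.** $J_0$ is a monomial ideal. Adding $y$ leaves $x_F$ for $F\notin\Gamma$ and $zx_F$ for $F\cup z\notin\Gamma'$, so $S/(J_0,y)=k[\Gamma']$. The ideal $J_0:y$ is generated by the generators of $J_0$ with the factor $y$ deleted where it occurs. The generators $x_F$ with $F\notin\Gamma$, and $zx_F$, are multiples of the others, so $J_0:y=(x_F:F\cup a\notin\Gamma\text{ or }F\cup b\notin\Gamma)$. By (LC) this is $(x_F:F\notin L)$, so $S/(J_0:y)=k[L][z,y]$. Multiplication by $y$ gives the exact sequence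
$$0\to k[L][z,y](-1)\to S/J_0\to k[\Gamma']\to0,\tag{5}$$
whose outer rings are CM of dimension $e$.

**Step 3: the Lefschetz property at $t=0$.** We choose one pair that is good at both ends. General $(\Theta,\omega)\in S_1^{e+1}$ are good for $k[\Gamma']$, since it is SL. For $k[L][z,y]$, the pair $\Theta=(\Theta_L,z,y)$, $\omega=\omega_L$, with $(\Theta_L,\omega_L)$ good for $k[L]$, gives the quotient $k[L]/\Theta_L$; so by Lemma 6, for general $(\Theta,\omega)$ and $B=k[L][z,y]/\Theta$, the maps $\omega^{e-2-2j}:B_j\to B_{e-2-j}$, $0\le j\le\frac{e-2}2$, are bijective. Fix $(\Theta,\omega)$ good for both. Put $C_t=S/(J_t+\Theta)$ and $A'=k[\Gamma']/\Theta$. By (F1), (5) stays exact modulo $\Theta$: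
$$0\to B(-1)\to C_0\to A'\to0.\tag{6}$$
Let $0\le i\le e/2$. On $A'$, $\omega^{e-2i}:A'_i\to A'_{e-i}$ is bijective. On $B(-1)$ the relevant map is $\omega^{e-2i}:B_{i-1}\to B_{e-1-i}$. For $i\ge1$ it is bijective, by the case $j=i-1$, because $e-2i=(e-2)-2(i-1)$. For $i=0$ both spaces are $0$, since the $h$-numbers of $L$ vanish above degree $e-2$. By the five lemma, $\omega^{e-2i}:(C_0)_i\to(C_0)_{e-i}$ is bijective.

**Step 4: dimensions for $t\neq0$.** We show that $\dim(C_t)_j=\dim(C_0)_j$ for all $j$ and all but finitely many $t$. The space $(J_t+\Theta)_j$ is spanned by finitely many vectors depending polynomially on $t$, so for all but finitely many $t$ its dimension is at least that at $t=0$. Hence for all but finitely many $t$,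
$$\dim(C_t)_j\le\dim(C_0)_j\qquad(0\le j\le e+1).$$
By (6), $(C_0)_{e+1}=0$, so $(C_t)_{e+1}=0$ and $C_t$ is finite-dimensional. For such $t\ne0$, under the isomorphism of Step 1, $\Theta$ becomes an l.s.o.p. of $k[\Gamma]$.

Next, by (6) and Lemma 7 for the CM complexes $\Gamma'$ and $L$, $\dim C_0=f_{e-1}(\Gamma')+f_{e-3}(L)$. This equals $f_{e-1}(\Gamma)$. Indeed, faces of $\Gamma$ of size $e$ containing $a$ and $b$ correspond to faces of $L$ of size $e-2$. The other faces of size $e$ map onto the faces of $\Gamma'$ of size $e$ by replacing $a$ or $b$ by $z$. This map is injective: if $F\cup a$ and $F\cup b$ were both faces of size $e$, (LC) would give a face of size $e+1$. So, by Lemma 7 for $\Gamma$,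
$$f_{e-1}(\Gamma)\le\dim C_t\le\dim C_0=f_{e-1}(\Gamma).$$
Equality holds throughout, so $k[\Gamma]$ is CM by Lemma 7, and $\dim(C_t)_j=\dim(C_0)_j$ for all $j$.

**Step 5: the Lefschetz property for some $t\ne0$.** Surjectivity of $\omega^{e-2i}:(C_t)_i\to(C_t)_{e-i}$ says $(J_t+\Theta)_{e-i}+\omega^{e-2i}S_i=S_{e-i}$. This holds at $t=0$, and it is a lower bound for a rank that depends polynomially on $t$; so it holds for all but finitely many $t$. The two spaces have equal dimension by Steps 3 and 4, so the map is bijective. As $k$ is infinite, some $t\ne0$ satisfies all conditions for all $i$, and then $S/J_t\cong k[\Gamma]$. $\square$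

## 9. From $\partial V$ to $\mathrm{sd}(\partial V)$, one face at a time

To use Lemma 8 inductively we need a class of complexes that contains $\mathrm{sd}(\partial V)$ and is closed under suitable contractions and links.

**The complexes $X(V,U)$.** Let $V\ne\emptyset$ be a finite set and $U$ an up-closed family in $\{H\subsetneq V:|H|\ge2\}$. The complex $X(V,U)$ has vertices $V\sqcup U$ (no vertices if $|V|=1$), and its faces are the pairs $(F,C)$ with $F\subsetneq V$, $F\notin U$, $C=\{G_1\subsetneq\dots\subsetneq G_r\}\subset U$, and $F\subset G_1$ if $r\ge1$.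

This family is closed under taking subsets: a subset of $F\notin U$ is not in $U$ since $U$ is up-closed, and removing members of $C$ can only enlarge the smallest one. For example, with $V=\{1,2,3\}$ and $U=\{\{1,2\}\}$, $H=\{1,2\}$, the edges are $13,23,1H,2H$. This is the triangle boundary with the edge $12$ subdivided, a $4$-cycle.

*Dimension.* If $r\ge1$, then $F\ne G_1$, since $G_1\in U$ and $F\notin U$; so $F\subsetneq G_1\subsetneq\dots\subsetneq G_r\subsetneq V$, and $|F|+r\le|V|-1$. This also holds for $r=0$. Equality is attained: from a complete flag $\emptyset\subset\{v_1\}\subset\dots\subset V\setminus v_{|V|}$ take the members in $U$ as $C$ (they are the larger ones) and the largest member not in $U$ as $F$. So $X(V,U)$ has dimension $e-1$ with $e=|V|-1$.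

*Extreme cases.* $X(V,\emptyset)=\partial V$. If $U$ consists of all proper subsets of size at least $2$, then $F\notin U$ means $|F|\le1$, and $X(V,\text{all})=\mathrm{sd}(\partial V)$ with $v\leftrightarrow\{v\}$.

**Lemma 9.** Every finite join $\Gamma=X(V_1,U_1)*\dots*X(V_s,U_s)$ is SL. In particular $\mathrm{sd}(\partial F)$ is SL with $e=|F|-1$.

*Proof.* We induct on the number of vertices of $\Gamma$. Factors with $|V_i|=1$ equal $\{\emptyset\}$ and are dropped. If no factor is left, $k[\Gamma]=k$, $e=0$, and the claim is trivial. The condition (LC), the contraction and the link of an edge are compatible with joining further factors: contraction and link of the join are the contraction and link within the factors involved, joined with the remaining ones.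

**Case 1: some $U_i\ne\emptyset$.** Here we undo the subdivision of one face. Let $U=U_1\ne\emptyset$, $V=V_1$, let $H$ be an inclusion-minimal element of $U$ and $a\in H$. We use the edge $\{a,H\}$. By minimality, in every face containing the vertex $H$, $H$ is the smallest element of the chain and $F\subsetneq H$.

*(LC).* Let $a\notin F$, $H\notin C$, and let $(F\cup a,C)$ and $(F,C\cup H)$ be faces. The second gives $F\subset H$ and $H\subsetneq G_1$ (if $C\ne\emptyset$); the first gives $F\cup a\notin U$ and $F\cup a\subsetneq V$. As $F\cup a\subset H$, $(F\cup a,C\cup H)$ is a face.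

*Contraction.* We claim that it is $X(V,U')$ with $U'=U\setminus\{H\}$ and $z=a$; $U'$ is up-closed since $H$ is minimal. Let $F\subset V$, $C\subset U'$. If $a\notin F$, then $F\ne H$, so $F\notin U$ iff $F\notin U'$, and the conditions for $(F,C)$ agree in both complexes. Let $F=F_0\cup a$ with $a\notin F_0$. Then $(F,C)$ is in the contraction iff $(F,C)\in X(V,U)$ or $(F_0,C\cup H)\in X(V,U)$. The latter says that $F\subset H$ and $C$ is a chain in $U'$ of sets strictly above $H$ (the condition $F_0\notin U$ is automatic, as $F_0\subsetneq H$). If moreover $F\subsetneq H$, then $F\notin U$ by minimality, and $(F,C)\in X(V,U)$ already. If $F=H$, these are exactly the faces $(H,C)$ of $X(V,U')$. Since $F\notin U'$ iff $F\notin U$ or $F=H$, the two complexes coincide. The dimension is unchanged, and there is one vertex fewer.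

*Link.* $(F,C)$ is in the link iff $(F\cup a,C\cup H)$ is a face with $a\notin F$, $H\notin C$. This means $F\cup a\subsetneq H$, i.e. $F\subsetneq H\setminus a$, and $C$ is a chain of sets strictly between $H$ and $V$, all of which lie in $U$ as $U$ is up-closed. Via $G\mapsto G\setminus H$ the link is $X(H\setminus a,\emptyset)*X(V\setminus H,\text{all})$. Here $H\setminus a$ and $V\setminus H$ are nonempty, and $(|H|-2)+(|V|-|H|-1)=(|V|-1)-2$, so its dimension is two less than that of $X(V,U)$. It has fewer vertices.

After joining with the other factors, contraction and link are SL by induction, and Lemma 8 applies ($e\ge2$ because there is an edge).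

**Case 2: all $U_i=\emptyset$ and $s\ge2$.** Here we merge two boundaries into one. Take $a\in V_1$, $b\in V_2$. For $F\subset(V_1\setminus a)\cup(V_2\setminus b)$: $F\cup a$ is a face of $\partial V_1*\partial V_2$ iff $F\not\supseteq V_1\setminus a$; $F\cup b$ is a face iff $F\not\supseteq V_2\setminus b$; $F\cup\{a,b\}$ is a face iff both hold. So (LC) holds, and $\{a,b\}$ is an edge since $|V_1|,|V_2|\ge2$. Every such $F$ is a face, and $F\cup z$ is in the contraction iff $F$ does not contain all of $(V_1\setminus a)\cup(V_2\setminus b)$. So the contraction is $\partial W$ with $W=(V_1\setminus a)\sqcup(V_2\setminus b)\sqcup\{z\}$, with $|W|-1=(|V_1|-1)+(|V_2|-1)$, the same dimension. The link is $\partial(V_1\setminus a)*\partial(V_2\setminus b)$, of dimension two less. Both have fewer vertices; after joining with the other factors, apply induction and Lemma 8.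

**Case 3: $\Gamma=\partial V$ with $|V|\ge2$.** This is the example after the definition of SL. $\square$

**Corollary 10.** Let $|F|=r\ge1$. Then $k[\mathrm{sd}\,2^F]=k[\mathrm{sd}\,\partial F][x_F]$ is CM of dimension $r$. For general $(\Theta,\omega)$, with $A=k[\mathrm{sd}\,2^F]/\Theta$: the map $\omega^{r-1-2i}:A_i\to A_{r-1-i}$ is bijective for $0\le i\le\frac{r-1}2$, and $\omega:A_{q-1}\to A_q$ is surjective for all $q\ge r/2$.

*Proof.* Every chain of nonempty faces of $2^F$ can be extended by $F$, so $\mathrm{sd}(2^F)$ is the cone over $\mathrm{sd}(\partial F)$ and the ring is as stated. Let $(\Theta_\partial,\omega_\partial)$ be good for $\mathrm{sd}(\partial F)$, which is SL with $e=r-1$. The pair $\Theta=(\Theta_\partial,x_F)$, $\omega=\omega_\partial$ has quotient $k[\mathrm{sd}\,\partial F]/\Theta_\partial$ and the bijectivity; by Lemma 6 so do general pairs. For the last claim, let $r/2\le q\le r-1$ and $i=r-1-q$. Then $0\le i\le\frac{r-1}2$ and $r-1-2i=2q-r+1\ge1$, so the surjection $\omega^{r-1-2i}:A_i\to A_q$ factors through $\omega:A_{q-1}\to A_q$. If $q\ge r$, then $A_q=0$,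 since the $h$-numbers vanish there. $\square$

For $r=3$ this is $h=(1,4,1)$, with $\omega^2:A_0\to A_2$ bijective and $A_1\to A_2$ surjective.

## 10. Surjectivity in the upper half

With Corollary 10 in place of the Vandermonde count, the top-down argument of Proposition 1 works in the upper degrees. Let $S=k[x_\sigma:\emptyset\ne\sigma\in\Delta]$.

**Proposition 11 (Part 2 of Theorem A).** Let $\Delta$ be any complex of dimension $d-1$, $d\ge0$. For general $(\Theta,\omega)\in S_1^{d+1}$, $\Theta$ is an l.s.o.p. of $k[\mathrm{sd}\,\Delta]$, and with $A=k[\mathrm{sd}\,\Delta]/\Theta$ the map $\omega:A_i\to A_{i+1}$ is surjective for $i\ge\lceil d/2\rceil$.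

*Proof.* The l.s.o.p. condition is general by Lemma 2. For surjectivity we induct on $d$. For $d=0$, $A=k$ and $A_{i+1}=0$ for $i\ge0$. Let $d\ge1$.

**Step 1: peel off the top faces.** Let $\Delta'$ be the $(d-2)$-skeleton of $\Delta$ and $K\subset k[\mathrm{sd}\,\Delta]$ the ideal generated by the $x_F$ with $|F|=d$. A monomial in $K$ has exactly one such $F$ in its support, namely the maximum, and the rest of the chain lies in $2^F$. So
$$K=\bigoplus_{|F|=d}x_Fk[\mathrm{sd}\,2^F]\cong\bigoplus_{|F|=d}k[\mathrm{sd}\,2^F](-1),\qquad k[\mathrm{sd}\,\Delta]/K=k[\mathrm{sd}\,\Delta'].$$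
Dividing by $\Theta$ is right exact:
$$K/\Theta K\to A\to k[\mathrm{sd}\,\Delta']/\Theta\to0.$$

**Step 2: surjectivity at both ends.** Let $i\ge\lceil d/2\rceil$. On $K/\Theta K$, the map $\omega$ from degree $i$ to $i+1$ is a direct sum of maps $A^F_{i-1}\to A^F_i$ with $A^F=k[\mathrm{sd}\,2^F]/\Theta$, $|F|=d$. By Corollary 10 with $q=i\ge d/2$ these are surjective for general $(\Theta,\omega)$. On the right, $k[\mathrm{sd}\,\Delta']/(\theta_1,\dots,\theta_d)$ is a quotient of $k[\mathrm{sd}\,\Delta']/(\theta_1,\dots,\theta_{d-1})$, on which $\omega$ is surjective from degree $i$ by induction, since $i\ge\lceil\frac{d-1}2\rceil$; so $\omega$ is surjective on the quotient too.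

**Step 3: conclusion.** Cokernels are right exact, so the cokernel of $\omega:A_i\to A_{i+1}$ sits between two zero spaces. Only finitely many $F$ and finitely many degrees impose a condition, so all conditions hold for general $(\Theta,\omega)$. $\square$

For $d=3$ this gives $A_2\to A_3$. For $A_1\to A_2$ it would need $A^F_0\to A^F_1$, from dimension $1$ to dimension $4$, to be surjective: this is the obstruction of Section 3.

## 11. Injectivity in the lower half: diagrams of vector spaces

For injectivity we need to embed rather than project. The natural embedding is $k[\mathrm{sd}\,\Delta]\to\bigoplus_{|F|=d}k[\mathrm{sd}\,2^F]$ by restriction to facets, for pure $\Delta$; by Corollary 10 we know $\omega$ on the target. The embedding must survive division by $\Theta$, and this depends on its cokernel. The cokernel is no longer a Stanley–Reisner ring, so an induction has to include such modules. We therefore enlarge the class.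

**Diagrams.** A diagram $\mathcal F$ on $\Delta$ assigns to each $\sigma\in\Delta$ (including $\emptyset$) a finite-dimensional $k$-space $\mathcal F(\sigma)$, and functorial linear maps $\mathcal F(\sigma)\to\mathcal F(\tau)$, $f\mapsto f|_\tau$, for $\sigma\subset\tau$. Its module is
$$M(\mathcal F)=\bigoplus_uu\otimes\mathcal F(\tau(u)),$$
where $u$ runs over the monomials in $S$ whose support is a chain, and $\tau(u)$ is the maximum of the support, $\tau(1)=\emptyset$. The degree is that of $u$. The action is $x_\rho(u\otimes f)=x_\rho u\otimes f|_{\tau(x_\rho u)}$ if $x_\rho u$ has chain support, and $0$ otherwise.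

This is an $S$-module: if $x_\rho x_{\rho'}u$ has chain support, both orders of multiplication restrict $f$ to $\tau(x_\rho x_{\rho'}u)$ by functoriality, and otherwise both give $0$. We note:

* $M(\mathcal F)$ is finitely generated: if $u_0$ is the squarefree monomial with the same support as $u$, then $u\otimes f=(u/u_0)(u_0\otimes f)$.
* $M(\cdot)$ is exact, since it is so for each $u$ separately.
* If $\mathcal F(\sigma)=0$ for $|\sigma|>r$, then all $x_\sigma$ with $|\sigma|>r$, and all products without chain support, act as $0$. So $M(\mathcal F)$ is a module over $k[\mathrm{sd}(\Delta_{\leq r})]$, where $\Delta_{\le r}$ is the $(r-1)$-skeleton, and $\dim M(\mathcal F)\le r$. By Lemma 2, for $r$ general linear forms $\Theta$ the space $M(\mathcal F)/\Theta M(\mathcal F)$ is finite-dimensional.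

Call $\mathcal F$ **$r$-CM** if $\mathcal F(\sigma)=0$ for $|\sigma|>r$ and $M(\mathcal F)$ is $0$ or CM of dimension $r$.

*Examples.* The constant diagram $k$, with identity maps, has $M=k[\mathrm{sd}\,\Delta]$. For a face $F$, let $k_F(\sigma)=k$ if $\sigma\subset F$ and $0$ otherwise, with identity maps where possible and zero maps otherwise; then $M(k_F)=k[\mathrm{sd}\,2^F]$. If $\Delta$ consists of two points $1,2$, the constant diagram embeds into $k_{\{1\}}\oplus k_{\{2\}}$; on modules this is $k[x_1,x_2]/(x_1x_2)\hookrightarrow k[x_1]\oplus k[x_2]$. The cokernel is the diagram with $k$ at $\emptyset$ and $0$ elsewhere.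

**Proposition 12.** If $\mathcal F$ is $r$-CM and $M=M(\mathcal F)$, then for general $(\theta_1,\dots,\theta_r,\omega)$ and $0\le i\le\lfloor\frac{r-1}2\rfloor$ the map $\omega^{r-1-2i}:(M/\Theta M)_i\to(M/\Theta M)_{r-1-i}$ is injective. Consequently $\omega:(M/\Theta M)_i\to(M/\Theta M)_{i+1}$ is injective for $i\le\lfloor r/2\rfloor-1$.

*Proof.* The consequence follows from the first claim, because $r-1-2i\ge1$ in that range (for $i<0$ the source is $0$). For the first claim we induct on $r$. For $r=0$ there is no $i$ to consider. Let $r\ge1$ and $M\ne0$.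

**Step 1: embed $\mathcal F$ into a sum of simplex diagrams.** Put $\mathcal G=\bigoplus_{|F|=r}\mathcal F(F)\otimes k_F$, and define $\mathcal F\to\mathcal G$ on $\mathcal F(\sigma)$ by $f\mapsto(f|_F)_{F\supseteq\sigma}$. This is a map of diagrams: for $\sigma\subset\tau$, components with $F\supseteq\tau$ agree since $(f|_\tau)|_F=f|_F$, and components with $F\not\supseteq\tau$ become $0$ on both sides. Let $\mathcal K$ be its kernel and $\mathcal F'$ its cokernel. If $|\sigma|=r$, the only $F\supseteq\sigma$ with $|F|=r$ is $\sigma$, and the map is the identity of $\mathcal F(\sigma)$. If $|\sigma|>r$, both sides are $0$. So $\mathcal K$ and $\mathcal F'$ vanish on all $\sigma$ with $|\sigma|\ge r$. Hence $\dim M(\mathcal K)\le r-1$. But $M(\mathcal K)$ is a submodule of the CM module $M$ of dimension $r$, so $M(\mathcal K)=0$ by (F2). With $N=M(\mathcal G)$ and $M'=M(\mathcal F')$,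
$$0\to M\to N\to M'\to0,\qquad N=\bigoplus_{|F|=r}\mathcal F(F)\otimes k[\mathrm{sd}\,2^F].\tag{7}$$

**Step 2: the cokernel is $(r-1)$-CM.** This is what allows the induction. $M$ is CM of dimension $r$, and so is $N$, which is nonzero since it contains $M$. If $M'\ne0$, the depth lemma (F3) gives $\operatorname{depth}M'\ge r-1\ge\dim M'$, so $M'$ is CM of dimension $r-1$.

**Step 3: the embedding survives modulo $\Theta$ in low degrees.** The Koszul homology sequence of (7) contains
$$H_1(\Theta;M')\to M/\Theta M\to N/\Theta N,$$
so we must control $H_1(\Theta;M')$. For general $\Theta$, $\Theta'=(\theta_1,\dots,\theta_{r-1})$ makes $M'/\Theta'M'$ finite-dimensional, so it is $M'$-regular by (F1) and Step 2, and $H_1(\Theta';M')=0$. The exact sequence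
$$0=H_1(\Theta';M')\to H_1(\Theta;M')\to(M'/\Theta'M')(-1)\xrightarrow{\ \theta_r\ }M'/\Theta'M'$$
gives
$$H_1(\Theta;M')_i\cong\ker\big(\theta_r:(M'/\Theta'M')_{i-1}\to(M'/\Theta'M')_i\big).$$
By the induction hypothesis for $\mathcal F'$ and $r-1$, with $\theta_r$ in the role of $\omega$, this kernel vanishes for $i-1\le\lfloor\frac{r-1}2\rfloor-1$. Hence
$$(M/\Theta M)_i\hookrightarrow(N/\Theta N)_i\qquad\text{for }i\le\Big\lfloor\frac{r-1}2\Big\rfloor.$$

**Step 4: transfer the Lefschetz map.** Let $0\le i\le\lfloor\frac{r-1}2\rfloor$. By Corollary 10, $\omega^{r-1-2i}$ is injective on $(N/\Theta N)_i$ for general $(\Theta,\omega)$. If $w\in(M/\Theta M)_i$ and $\omega^{r-1-2i}w=0$, then the image of $w$ in $(N/\Theta N)_i$ is killed by $\omega^{r-1-2i}$, so it is $0$, and $w=0$ by Step 3.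

All conditions used are finitely many and hold on nonempty open sets, so they hold simultaneously for general $(\Theta,\omega)$. $\square$

*Proof of Theorem A.* Let $\Delta$ be CM over $k$ of dimension $d-1$. By (F5), $k[\mathrm{sd}\,\Delta]$ is CM of dimension $d$. It is $M(\mathcal F)$ for the constant diagram $\mathcal F=k$, which is therefore $d$-CM. Proposition 12 with $r=d$ is Part 1. Proposition 11 is Part 2, and it also ensures that $\Theta$ is an l.s.o.p. A general pair $(\Theta,\omega)$ serves for both parts. The remaining claims were deduced from Parts 1 and 2 in Section 5. $\square$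

By Theorem B, the one map that Theorem A leaves out for odd $d$, namely $A_{(d-1)/2}\to A_{(d+1)/2}$, cannot be included for any odd $d\ge3$. So for infinite $k$, all $(d-1)$-dimensional CM complexes have weak Lefschetz barycentric subdivisions exactly when $d=1$ or $d$ is even. $\blacksquare$
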